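# History-deterministic one-counter automata are no stronger than deterministic ones

## 1. An unbounded memory against one counter

Take a nondeterministic automaton with one counter, and suppose that its choices can always be made correctly on the fly, by somebody who sees the whole input read so far but not the rest. Can a deterministic one-counter automaton accept the same language? The question comes from Keya Prakash, K. S. Thejaswini, "On History-Deterministic One-Counter Nets", arXiv:2210.10084 (2022).

The answer one would first guess is *no*. The person who makes the choices may use an arbitrary function of the entire past, while a deterministic automaton remembers one state and one number. It is also known that deciding whether a given one-counter automaton has this on-the-fly property is undecidable, which hardly suggests that the choices follow a simple rule. Let us fix the definitions and test the guess.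

**Definition (one-counter automaton).** A *one-counter automaton* (OCA) is a tuple $\mathcal A=(Q,\Sigma,\Delta,q_0,F)$ with a finite state set $Q$, a finite alphabet $\Sigma$, an initial state $q_0$, final states $F\subseteq Q$ and a finite set $\Delta\subseteq Q\times\Sigma\times\{=0,>0\}\times\{-1,0,+1\}\times Q$ of transitions. Configurations are pairs $(q,n)\in Q\times\mathbb N$. A transition $(p,a,g,d,q)$ can be taken from $(p,n)$ on the letter $a$ if $n$ satisfies the guard $g$ and $n+d\ge0$; it leads to $(q,n+d)$. There are no $\varepsilon$-transitions. A run on a word starts in $(q_0,0)$ and reads the word letter by letter; it is accepting if it ends in a state of $F$. $\mathcal L(\mathcal A)$ is the set of finite words with an accepting run. $\mathcal A$ is *deterministic* if for every configuration and letter at most one transition can be taken.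

**Definition (history-determinism).** $\mathcal A$ is *history-deterministic* if there is a *resolver* $r:\Delta^*\times\Sigma\to\Delta$ such that for every $w=a_1\cdots a_k\in\mathcal L(\mathcal A)$ the sequence given by $\tau_i=r(\tau_1\cdots\tau_{i-1},a_i)$ is a valid accepting run on $w$.

HOCA and DOCA denote the classes of languages accepted by history-deterministic and by deterministic OCAs. Clearly DOCA $\subseteq$ HOCA. We write $L(c)$ for the set of words having a run from the configuration $c$ to a state of $F$, and $u^{-1}R=\{v:uv\in R\}$. Throughout, $\Sigma\neq\emptyset$ and $\Delta\ne\emptyset$; otherwise the language is contained in $\{\varepsilon\}$ and everything is trivial.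

**First test: a counter that never moves.** If all transitions have $d=0$, then $\mathcal A$ is a finite automaton. Let $p$ be the state that the resolver reaches after a prefix $u$ of a word of $L=\mathcal L(\mathcal A)$. Every word accepted from $p$ lies in $u^{-1}L$, and if $uv\in L$ then the resolver's run on $uv$ passes through $p$; so $p$ accepts exactly $u^{-1}L$. From each state $p$ so reached, and each letter $a$ that the resolver can meet there, keep one transition to a reached state that accepts $a^{-1}$ of the language of $p$. This gives a deterministic automaton for $L$. The resolver's memory was not needed.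

**Second test: a choice that depends on parity.** Let $s$ be initial; on $a$ it loops with $d=+1$, and on $b$ it goes to $p_0$ or to $p_1$ with $d=0$. On $a$, with guard ${>}0$ and $d=-1$, $p_0$ goes to $p_1$ and $p_1$ goes to $p_0$. On $b$ with guard ${=}0$, $p_0$ goes to the only final state, which has no transitions. From $(p_0,n)$ the word $a^nb$ is accepted if $n$ is even and nothing is accepted if $n$ is odd; from $(p_1,n)$ it is the other way round. So the language is $\{a^nba^nb:n\ge0\}$, and a resolver must go to $p_{n\bmod 2}$. It does not need its memory: it can read $n\bmod2$ off the counter. The guards cannot see $n\bmod2$, but a deterministic automaton can carry it in its state. Again the guess fails, and we learn that a rule for the choices should be allowed to look at $n$ modulo a period.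

**Third test: the memory in general.** The argument of the first test works for every history-deterministic $\mathcal A$. We write it carefully, since the proof rests on it. First add to $\mathcal A$ a non-final sink $\bot$ with transitions $(p,a,g,0,\bot)$ for all $p\in Q\cup\{\bot\}$ and all $a,g$. The language does not change, and now every configuration has a successor on every letter. Let $r$ be a resolver of the original automaton and $L=\mathcal L(\mathcal A)$.

If $u$ is a prefix of a word of $L$, the transitions chosen by $r$ on $u$ form a valid run; let $c^*(u)$ be the configuration reached. Otherwise let $c^*(u)$ be obtained by following $r$ on the longest prefix of $u$ that is a prefix of a word of $L$ (or staying at $(q_0,0)$ if $L=\emptyset$) and then taking sink transitions. Then $c^*(\varepsilon)=(q_0,0)$, and $c^*(ua)$ is an $a$-successor of $c^*(u)$. Moreover $L(c^*(u))=u^{-1}L$: "$\subseteq$" holds because $c^*(u)$ is reached from $(q_0,0)$ on $u$; and if $uv\in L$, the resolver's accepting run on $uv$ passes through $c^*(u)$. Put $H=\{c^*(u):u\in\Sigma^*\}$. We have shown: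

> (H) If $c\in H$ and $a\in\Sigma$, there is an $a$-successor $c'\in H$ of $c$ with $L(c')=a^{-1}L(c)$. Also $(q_0,0)\in H$ and $L(q_0,0)=L$.

Fix for each $c\in H$ and $a\in\Sigma$ one transition as in (H). Following these from $(q_0,0)$ on $w$ leads to some $c_w\in H$ with $L(c_w)=w^{-1}L$, whose state is final if and only if $w\in L$. So a resolver never needs its memory: it can be a function of state, counter value and letter.

This removes the first reason for guessing *no*, but does not settle the matter. The function $(q,n,a)\mapsto$ transition may depend on $n$ in an irregular way, and a deterministic OCA cannot follow an irregular function of $n$. The theorems say that irregularity can always be avoided.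

**Definition (eventual periodicity).** A set $S\subseteq\mathbb N$ is *eventually periodic* if there are $N\ge0$, $P\ge1$ with $n\in S\Leftrightarrow n+P\in S$ for all $n\ge N$. A possibly partial function on $\mathbb N$ with finite range is eventually periodic if all its fibers are.

The even numbers and all finite sets are eventually periodic. The powers of $2$ are not: they form an infinite set with unbounded gaps.

**Theorem 1.** Every language accepted by a history-deterministic OCA is accepted by a (realtime) deterministic OCA. Hence HOCA $=$ DOCA.

**Theorem 2.** An OCA $\mathcal A$ is history-deterministic if and only if there is a partial function $\rho:Q\times\mathbb N\times\Sigma\rightharpoonup\Delta$, eventually periodic in the second argument, such that $\rho(q,n,a)$, if defined, is an $a$-transition that can be taken from $(q,n)$, and the deterministic system that keeps only the transitions $\rho(q,n,a)$ accepts $\mathcal L(\mathcal A)$.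

No effectiveness is claimed: the theorems assert that such objects exist.

## 2. Language inclusion between configurations is not eventually periodic

For Theorem 1 the sensible first approach is the subset construction: after reading $w$, store all configurations reachable on $w$. Among them is the correct one, $c^*(w)$, and every other one, $c$, satisfies $L(c)\subseteq w^{-1}L=L(c^*(w))$. The whole set is too much to store. If a letter $a$ may change the counter by $0$ or by $1$, then $a^n$ produces counter values $0,\dots,n$, and in general sets of unbounded spread must be kept in one state and one number. So one has to discard candidates, and the obvious rule is to discard a configuration when another candidate has a larger language.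

A machine with one counter will see the stored counter values only up to a threshold and modulo a period. So the rule would need sets like $\{n:L(p,n)\subseteq L(q,n)\}$ to be eventually periodic. Here the approach stops working.

**Example 1.** We construct a history-deterministic OCA over $\Sigma=\{a,b\}$ with states $\top$ and $q$ such that, for $n\ge1$, $L(\top,n)\subseteq L(q,n)$ holds if and only if $n$ is not a power of $2$.

The state $\top$ is final and loops on both letters with $d=0$ and both guards, so $L(\top,n)=\Sigma^*$. For $n\ge1$ call a word a *halving record of $n$* if it has the form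
$$a^n\,b\,a^{m_1}\,b\,a^{m_2}\,b\cdots a^{m_k}\,b,\qquad k\ge1,\quad m_1=n,\quad m_i=2m_{i+1}\ (1\le i<k),\quad m_k=1 .$$
A record exists if and only if $n=2^{k-1}$ is a power of $2$; it is then unique, and its length is $n+(2n-1)+(k+1)=3n+1+\log_2n$. For instance, the record of $2$ is $aab\,aab\,ab$. We build $q$ so that, for $n\ge1$, exactly the halving records of $n$ are rejected from $(q,n)$. Every record lies in $\Sigma^*bab$, and every word of $\Sigma^*bab$ has the form $a^{m_0}ba^{m_1}b\cdots a^{m_k}b$ with $k\ge1$ and $m_k=1$. Call the exponents its blocks $0,\dots,k$. On the first letter, the run from $q$ commits to one of four branches.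

1. Ignore the counter ($d=0$, both guards) and accept exactly the words outside $\Sigma^*bab$. The empty word is such a word, so $q$ is final.
2. Decrement on each $a$ of block $0$. If $b$ is read with counter ${>}0$, or $a$ with counter $0$, go to $\top$. If $b$ is read with counter $0$, there is no transition.
3. Leave the counter unchanged up to and including the first $b$; then treat block $1$ as branch 2 treats block $0$.
4. Decrement on each $a$ of block $0$, and continue only if the first $b$ is read with counter $0$. Then skip some complete blocks without touching the counter and guess a block $i\ge1$. Add $1$ on every second $a$ of block $i$ and remember the parity of its length. At the $b$ that ends it: if the length is odd, go to $\top$ on the next letter, whatever it is; if it is even, the counter is $m_i/2$, and block $i+1$ is treated as branch 2 treats block $0$.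

In branches 2–4 the only final state is $\top$.

*No record of $n$ is accepted.* Branch 1 rejects it. Branches 2 and 3 get stuck, because blocks $0$ and $1$ have length $n$. If branch 4 reaches $\top$ on a word, then either block $i$ has odd length and another letter follows, or block $i+1$ has fewer or more than $m_i/2$ letters. In a record, a block $i\ge1$ that is followed by another letter has $i<k$ and even length $m_i=2m_{i+1}$, so neither happens.

*Every other word is accepted.* Outside $\Sigma^*bab$, branch 1 accepts. Let the word be in $\Sigma^*bab$ and not a record of $n$. If $m_0\ne n$, branch 2 accepts. If $m_0=n$ and $m_1\neq n$, branch 3 accepts. If $m_0=m_1=n$, there is $1\le i<k$ with $m_i\ne2m_{i+1}$, and branch 4 accepts with this $i$: block $0$ empties the counter, and if $m_i$ is odd there is a further letter because $i<k$.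

So $L(q,n)=\Sigma^*$ if and only if $n$ is not a power of $2$. Finally let the initial state $s$, not final, loop on $a$ with $d=+1$ (both guards), and on $b$ let it go to $\top$ with $d=0$ (both guards) or to $q$ with $d=0$ (guard ${>}0$). The language is $a^*b\Sigma^*$, and the automaton is history-deterministic, since a resolver can always go to $\top$.

After $a^nb$ the candidates are $(\top,n)$, $(q,n)$ and the sink, and no periodic rule can tell for which $n$ the first two have the same language.

The way past this obstacle is to notice that we asked for too much. We need not decide inclusions; we only need never to lose the correct configuration. It suffices to find tests such that (i) the correct configuration always passes, (ii) the outcome at large counter values depends only on residues, and (iii) the configurations that pass lie within bounded distance of each other. A configuration with a large counter behaves like a finite automaton until the counter has come down. So the tests will compare configurations first by this finite automaton, and then by how long it takes until the behavior can depart from it. The second quantity is the value of a game played on a counter. We need two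 tools first: one about what a single counter can simulate, and one about such games.

## 3. Machines that see a number only up to a threshold and a period

**Definition (periodic machine).** A *periodic one-counter machine* has a finite set $Z$, numbers $J,N_0,P\ge1$, accepting states $Z_F\subseteq Z$, and a total function $\mathrm{step}(z,b,a)=(z',b+\delta)$ on $Z\times\mathbb N\times\Sigma$ with $|\delta|\le J$ and $b+\delta\ge0$, where $(z',\delta)$ depends only on $z$, $a$, $\min(b,N_0)$ and $b\bmod P$.

For example, with one state and one letter, $b\mapsto b+3$ for even $b$ and $b\mapsto b-1$ for odd $b$ is such a machine, with $J=3$, $N_0=1$, $P=2$. The pruned system in Theorem 2 is another, once a dead state is added: $J=1$ and $b=n$.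

An OCA is *complete deterministic* if from every configuration exactly one transition can be taken on each letter.

**Lemma 1.** There are a number $h\ge1$ and a complete deterministic OCA $\mathcal D$ with states $Z\times\{0,\dots,h-1\}$ such that the language of the machine from $(z,b)$ equals the language of $\mathcal D$ from $((z,b\bmod h),\lfloor b/h\rfloor)$.

*Proof.* The point is to store $b$ in blocks so large that "counter positive" already means "above the threshold". Let $h$ be a multiple of $P$ with $h\ge\max(J,N_0)$. Represent $b=hk+j$, $0\le j<h$, by state $(z,j)$ and counter $k$; accepting states are those with $z\in Z_F$. If $k=0$, then $b=j$ is known. If $k>0$, then $b\ge N_0$ and $b\equiv j\pmod P$. So $(z',\delta)$ is determined by $(z,j)$, the letter and the guard. As $-h\le j+\delta\le 2h-1$, the counter $k$ changes by $-1$, $0$ or $1$, and it stays $\ge0$ because $b+\delta\ge0$. $\square$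

## 4. Values of one-counter reachability games are linear up to a constant

**Definition (game).** A *game* consists of a finite set $V=V_{\mathrm{Min}}\uplus V_{\mathrm{Max}}$, edges $E\subseteq V\times\{-1,0,1\}\times V$ with at least one edge from each vertex, and a target $T\subseteq V$. From a position $(v,n)$ with $n>0$, the owner of $v$ picks $(v,d,v')\in E$, leading to $(v',n+d)$. The play stops at counter $0$, with payoff the number of moves made if the vertex is in $T$, and $\infty$ otherwise. Infinite plays have payoff $\infty$. Min minimizes, Max maximizes.

Let $A_0=T\times\{0\}$, and let $A_{i+1}$ be $A_i$ together with the positions $(v,n)$, $n>0$, such that $v\in V_{\mathrm{Min}}$ and some successor is in $A_i$, or $v\in V_{\mathrm{Max}}$ and all successors are in $A_i$. Let $\mathrm{val}(v,n)$ be the least $i$ with $(v,n)\in A_i$, and $\infty$ if there is none.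

*If $\mathrm{val}(v,n)=t<\infty$, then Min can force payoff $\le t$ and Max can ensure payoff $\ge t$.* For Min: from a position of value $t\ge1$ owned by Min, some successor has value $\le t-1$, and from one owned by Max all do; so $T\times\{0\}$ is reached within $t$ moves. For Max, we show by induction on $t$ that from value $\ge t$ Max can ensure payoff $\ge t$. For $t=0$ there is nothing to show. If $t\geq 1$ and the counter is $0$, the vertex is not in $T$ and the payoff is $\infty$. If the counter is positive, one move is made, which settles $t=1$; for $t\ge2$ the position is not in $A_{t-1}$, so all successors (Min's vertex) or some successor (Max's vertex) are outside $A_{t-2}$, that is, have value $\ge t-1$.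

*If $\mathrm{val}(v,n)=\infty$, then Max can ensure that $T\times\{0\}$ is never reached.* Let $n>0$. If $v\in V_{\mathrm{Min}}$, all successors have value $\infty$. If $v\in V_{\mathrm{Max}}$, some successor has value $\infty$: there are finitely many successors and the $A_i$ increase, so if all were in $\bigcup A_i$, all would be in a common $A_i$. Max stays on positions of value $\infty$.

As an example, let $v\in V_{\mathrm{Max}}$ with edges $(v,-1,v)$ and $(v,0,v')$, let $v'\in V_{\mathrm{Min}}$ with the single edge $(v',-1,v)$, and $T=\{v\}$. Then $\mathrm{val}(v',n)=1+\mathrm{val}(v,n-1)$ and $\mathrm{val}(v,n)=1+\max(\mathrm{val}(v,n-1),\mathrm{val}(v',n))=2+\mathrm{val}(v,n-1)$, so $\mathrm{val}(v,n)=2n$. If instead Min owns two vertices $x,y$ with edges $(x,-1,y)$, $(y,-1,x)$ and $T=\{x\}$, then $\mathrm{val}(x,n)$ is $n$ for even $n$ and $\infty$ for odd $n$. These show what to expect: a slope that depends on the vertex and a residue.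

We use one external theorem, positional determinacy of finite mean-payoff games (Ehrenfeucht–Mycielski, *Int. J. Game Theory* 8, 1979), in this form.

> (MP) Let a finite directed graph without dead ends, with rational edge weights, have its vertices partitioned between Min and Max. For every vertex $u$ there are a number $\mu(u)$ and positional strategies $\sigma_u$ of Min and $\tau_u$ of Max such that every infinite path from $u$ consistent with $\sigma_u$ has limsup of its average weights $\le\mu(u)$, and every infinite path from $u$ consistent with $\tau_u$ has liminf of its average weights $\ge\mu(u)$.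

(If one prefers arenas in which the players alternate strictly, replace each move from $v$ by two, the first made by Min and the second by Max, where the player who does not own $v$ has no choice. This halves averages and preserves positionality.) The play in which $\sigma_u$ meets $\tau_u$ ends in a cycle whose mean weight is both $\le\mu(u)$ and $\ge\mu(u)$. So $\mu(u)$ is rational, and $|\mu(u)|\le1$ if all weights lie in $[-1,1]$.

Put $\mathrm{Win}_n=\{v:\mathrm{val}(v,n)<\infty\}$.

**Lemma 2.** (a) The sequence $(\mathrm{Win}_n)_n$ is eventually periodic.
(b) There are $P,N_1\ge1$, $C\ge0$ and $\lambda:V\times\mathbb Z/P\to\mathbb Q_{\ge1}\cup\{\infty\}$ such that for $n\ge N_1$: $\mathrm{val}(v,n)=\infty$ if $\lambda(v,n\bmod P)=\infty$, and $|\mathrm{val}(v,n)-\lambda(v,n\bmod P)\,n|\le C$ otherwise. The same then holds with $P$ replaced by any multiple.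

*Proof.* **Step 1: proof of (a).** The purpose is to see $\mathrm{Win}_n$ as a function of $\mathrm{Win}_{n-1}$. For $Y\subseteq V$ let $\Phi(Y)$ be the set of $v$ such that Min can force a visit of the target from $(v,1)$ when the target is $Y$ in place of $T$. For $n\ge1$ we have $\mathrm{Win}_n=\Phi(\mathrm{Win}_{n-1})$, because the game above level $n-1$ is a translate of the game above level $0$. Indeed, if $v\in\Phi(\mathrm{Win}_{n-1})$, Min forces from $(v,n)$ a first visit of level $n-1$ in $\mathrm{Win}_{n-1}$ and then wins. If $v\notin\Phi(\mathrm{Win}_{n-1})$, Max ensures that level $n-1$ is never visited, or is first visited outside $\mathrm{Win}_{n-1}$, from where Max avoids $T\times\{0\}$. A sequence in a finite set in which each term is a function of the previous one is eventually periodic.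

**Step 2: a finite mean-payoff game.** For (b) we forget the counter except for its residue, and turn the counter changes into weights. Let $\mathrm{Win}_{n+P}=\mathrm{Win}_n$ for $n\ge n_0$, where $P\ge3$ (take a multiple). Let $U\subseteq V\times\mathbb Z/P$ be the set of $(v,j)$ with $v\in\mathrm{Win}_n$ for $n\ge n_0$, $n\equiv j$. So for $n\ge n_0$, $\mathrm{val}(v,n)<\infty$ if and only if $(v,n\bmod P)\in U$. If $U=\emptyset$, put $\lambda\equiv\infty$. Otherwise let $\mathcal W$ be the graph on $U$ with edges $(v,j)\xrightarrow{d}(v',j+d)$ for $(v,d,v')\in E$ whenever both ends lie in $U$. As $P\ge3$, there are no parallel edges. Positions with counter $n>n_0$ have successors with counter $\ge n_0$. So from $(v,j)\in U$ with $v\in V_{\mathrm{Max}}$ *all* $E$-edges stay in $U$, and with $v\in V_{\mathrm{Min}}$ *some* $E$-edge does. Hence every vertex of $\mathcal W$ has an outgoing edge. Apply (MP) to $\mathcal W$ with weights $d$, getting $\mu:U\to\mathbb Q\cap[-1,1]$ and $\sigma_u,\tau_u$.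

**Step 3: from averages to finite paths.** We need bounds on weights of finite plays. Fix $u\in U$. Every cycle reachable from $u$ in $\mathcal W$ restricted to $\sigma_u$ has mean weight $\le\mu(u)$, since the path that goes to the cycle and repeats it forever is consistent with $\sigma_u$. A path of length $t$ from $u$ consistent with $\sigma_u$ decomposes into such simple cycles and a simple path of some length $l<|U|$. So its weight is
$$\le\mu(u)(t-l)+l\le\mu(u)t+2|U| .$$
Symmetrically, paths of length $t$ from $u$ consistent with $\tau_u$ have weight $\ge\mu(u)t-2|U|$.

**Step 4: a strategy of Max in the counter game.** For the lower bound, Max must also handle a Min who leaves $U$. From $(v,n)$ with $n\ge n_0$ and $u=(v,n\bmod P)\in U$ let $\hat\tau$ be: follow $\tau_u$ while the play is in $U$ and the counter is $>n_0$. If Min moves out of $U$, this happens from a counter $>n_0$, so the new counter is $\ge n_0$ and the new value is $\infty$; then avoid $T\times\{0\}$ forever. After a first visit of level $n_0$ inside $U$, play arbitrarily.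

**Step 5: $\mu<0$ on $U$.** This makes the slope finite. Suppose $\mu(u)\ge0$ for $u=(v,j)$. Take $n\equiv j$ with $n\ge n_0+2|U|+1$. Under $\hat\tau$ the counter stays $\ge n-2|U|>n_0$ while the play is in $U$. So $T\times\{0\}$ is never reached and $\mathrm{val}(v,n)=\infty$, contradicting $u\in U$.

Now put $\lambda=1/|\mu|\ge1$ on $U$ and $\lambda=\infty$ elsewhere, let $\lambda_{\max}$ be the largest finite value, and $N_1=n_0+1$. Let $n\ge N_1$ and $u=(v,n\bmod P)\in U$.

**Step 6: upper bound.** Min follows $\sigma_u$ until the counter equals $n_0$. While the counter is $>n_0$, the play stays in $U$. After $t$ moves the counter is $\le n+\mu(u)t+2|U|$, so if it is still $>n_0\ge0$ then $t<\lambda(u)(n+2|U|)$. Hence level $n_0$ is reached within $\lambda(u)(n+2|U|)+1$ moves, at a position of finite value, which is at most $C_0:=\max\{\mathrm{val}(v',n_0):v'\in\mathrm{Win}_{n_0}\}$. So $\mathrm{val}(v,n)\le\lambda(u)n+2|U|\lambda_{\max}+1+C_0$.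

**Step 7: lower bound.** Under $\hat\tau$, either the payoff is $\infty$, or level $n_0$ is first reached by a play inside $U$. If this takes $t$ moves, then $n_0\ge n+\mu(u)t-2|U|$, i.e. $t\ge\lambda(u)(n-n_0-2|U|)$. So $\mathrm{val}(v,n)\ge\lambda(u)n-\lambda_{\max}(n_0+2|U|)$. $\square$

## 5. Correct configurations with a large counter

From now on $\mathcal A$ is history-deterministic, $Q$ and $\Delta$ belong to the completed automaton, and $H$ is the set from Section 1. This section finds which states a member of $H$ can have when its counter is large. The idea is that, for a number of letters bounded by the counter, only guards ${>}0$ are met.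

Let $L_q$ be the language from $q$ of the nondeterministic finite automaton on $Q$ (final states $F$) with $p\xrightarrow{a}q'$ if and only if $(p,a,{>}0,d,q')\in\Delta$ for some $d$. Let $\mathcal R=\{w^{-1}L_q:q\in Q,\ w\in\Sigma^*\}$. This set is finite, since the $L_q$ are regular, and closed under residuals. Fix $D$ such that whenever $X,Y\in\mathcal R$ and $X\not\subseteq Y$, there is $v\in X\setminus Y$ with $|v|\le D$.

(F1) *If $|v|\le n$, then $v\in L(q,n)\Leftrightarrow v\in L_q$.* Before each of the $|v|$ letters the counter is $\ge1$, so only guards ${>}0$ are met.

(F2) *If $n_1,n_2\ge D$ and $L(q_1,n_1)\subseteq L(q_2,n_2)$, then $L_{q_1}\subseteq L_{q_2}$.* Otherwise some $v\in L_{q_1}\setminus L_{q_2}$ has $|v|\le D$. By (F1), $v\in L(q_1,n_1)\subseteq L(q_2,n_2)$, so $v\in L_{q_2}$, a contradiction.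

(F3) *If $n\ge D+1$ and $(q',n')$ is an $a$-successor of $(q,n)$ with $L(q',n')=a^{-1}L(q,n)$, then $L_{q'}=a^{-1}L_q$.* For $|v|\le D$ we have $v\in L_{q'}\Leftrightarrow v\in L(q',n')\Leftrightarrow av\in L(q,n)\Leftrightarrow av\in L_q$, since $n'\ge D$ and $|av|\le n$. Two members of $\mathcal R$ that agree on words of length $\le D$ are equal.

**Definition (tame transitions and $Q'$).** A transition $(p,a,{>}0,d,q)\in\Delta$ is *tame* if $L_q=a^{-1}L_p$. Let $Q_0=Q$, let $Q_{i+1}$ be the set of $p\in Q_i$ such that for each $a$ there is a tame $a$-transition from $p$ into $Q_i$, and let $Q'=Q_{|Q|}$.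

The sets $Q_i$ decrease, and are constant once two consecutive ones agree, so they are stable from index $|Q|$ on. Hence every $p\in Q'$ has, for each letter, a tame transition into $Q'$.

In Example 1 we have $L_\top=\Sigma^*$ and $L_s=a^*b\Sigma^*$. Also $L_q=\Sigma^*$: branch 2, read with guards ${>}0$ only, accepts every word that contains $b$, and branch 1 accepts the others. Yet $q\notin Q'$, since $q$ has no tame $a$-transition: after the letter $a$, branch 1 rejects the continuation $bab$, branches 2–4 reject the continuation $\varepsilon$, and the sink rejects everything. For the same reason no $(q,n)$ with $n\ge1$ is in $H$. Indeed $(q,n)$ is reached from $(s,0)$ only on $a^nb$, so membership in $H$ would give $L(q,n)=\Sigma^*$ and, by (H), an $a$-successor that accepts everything; but after the letter $a$ branch 1 still rejects $bab$, and so on.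

*By induction on $i$: if $(q,n)\in H$ and $n\ge D+i$, then $q\in Q_i$.* For $i=0$ this is clear. If $n\ge D+i+1$, then $q\in Q_i$ by induction. For each $a$ the transition to the successor $(q',n')\in H$ from (H) is tame by (F3), and $n'\ge D+i$, so $q'\in Q_i$. Hence $q\in Q_{i+1}$.

Put $K=D+|Q|+1$. Then:

> (F4) If $(q,n)\in H$ and $n\ge K$, then $q\in Q'$. If moreover $n>K$, the transition given by (H) is tame and leads to some $(q',n')\in H$ with $n'\ge K$, so $q'\in Q'$.

## 6. How long a high configuration follows its finite automaton

For $n\ge K$ let
$$d^+(q,n)=\min\{|w|:w\in L(q,n)\setminus L_q\},\qquad d^-(q,n)=\min\{|w|:w\in L_q\setminus L(q,n)\},\qquad \min\emptyset=\infty .$$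

Two small examples. If $p$ is non-final, loops on $b$ with guard ${>}0$ and $d=-1$, and goes on $c$ with guard ${=}0$ to a final state without transitions, then $L(p,n)=\{b^nc\}$ and $L_p=\emptyset$, so $d^+(p,n)=n+1$. If $p$ is final and its only transition is the $b$-loop with guard ${>}0$ and $d=-1$, then $L(p,n)=\{b^m:m\le n\}$ and $L_p=b^*$, so $d^-(p,n)=n+1$.

We shall show that $d^+$ is linear up to a constant. *The same is not true of $d^-$ in general.* In Example 1, $d^-(q,n)$ is $3n+1+\log_2n$ if $n$ is a power of $2$ and $\infty$ otherwise, so no slope depending on $n\bmod P$ describes it: some residue class contains infinitely many powers of $2$ and infinitely many other numbers. What we shall have instead is a game value $\delta^-$ on $Q'$ that is linear up to a constant, is a lower bound for $d^-$ throughout, and agrees with $d^-$ up to a constant on $H$. This turns out to be enough.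

**Step 1: the game for $d^+$.** A word in $L(q,n)\setminus L_q$ is found by choosing letters and transitions together, so one player is enough. In **Game 1** all vertices belong to Min: the pairs $(q,X)$ with $q\in Q$, $X\in\mathcal R$, $L_q\subseteq X$. The edges are $(q,X)\xrightarrow{d}(q',a^{-1}X)$ for $(q,a,{>}0,d,q')\in\Delta$; they are legal, as $L_{q'}\subseteq a^{-1}L_q\subseteq a^{-1}X$, and each vertex has one because $\mathcal A$ is completed. Let $T=\{(s,X):L(s,K)\not\subseteq X\}$. Game counter $n-K$ represents counter $n$. Put $\delta^+(q,n)=\mathrm{val}((q,L_q),n-K)$, and let $C_1$ be the maximum over $(s,X)\in T$ of $\min\{|v|:v\in L(s,K)\setminus X\}$ ($0$ if $T=\emptyset$).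

(D1) *For $n\ge K$: $\delta^+(q,n)\le d^+(q,n)\le\delta^+(q,n)+C_1$.*

*Proof.* For the first inequality let $w\in L(q,n)\setminus L_q$ be shortest, with an accepting run from $(q,n)$. If all its transitions were taken at counters $>K$, then $w\in L_q$. So level $K$ is visited before some transition. At the first visit, after a prefix $w_1$, the configuration is $(s,K)$, and $w=w_1w_2$ with $w_2\in L(s,K)\setminus w_1^{-1}L_q$. So $(s,w_1^{-1}L_q)\in T$ is reached in $|w_1|$ moves, and $\delta^+(q,n)\le|w_1|\le d^+(q,n)$. Conversely, if Min reaches $(s,w_1^{-1}L_q)\in T$ at level $K$ in $|w_1|=\delta^+(q,n)$ moves, append $v\in L(s,K)\setminus w_1^{-1}L_q$ with $|v|\le C_1$; then $w_1v\in L(q,n)\setminus L_q$. $\square$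

**Step 2: the game for $d^-$.** That a word is *not* in $L(q,n)$ is a statement about all runs, so a second player has to choose transitions. We let this player use tame transitions only, which keeps the finite-state language correct along the play. In **Game 2**, $V_{\mathrm{Min}}=Q'$ and $V_{\mathrm{Max}}=Q'\times\Sigma$. The edges are $q\xrightarrow{0}(q,a)$ for $a\in\Sigma$, and $(q,a)\xrightarrow{d}q'$ for tame $(q,a,{>}0,d,q')$ with $q'\in Q'$; there is at least one, by the property of $Q'$. Let $T=\{s\in Q':L_s\not\subseteq L(s,K)\}$. Game counter $n-K$ represents counter $n$. For $q\in Q'$ and $n\ge K$ put $\delta^-(q,n)=\frac12\mathrm{val}(q,n-K)$, the number of letters, and let $C_2$ be the maximum over $s\in T$ of $\min\{|v|:v\in L_s\setminus L(s,K)\}$ ($0$ if $T=\emptyset$).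

(D2) *For $q\in Q'$ and $n\ge K$: $\delta^-(q,n)\le d^-(q,n)$.*

*Proof.* We show that every $w\in L_q$ with $|w|<\delta^-(q,n)$ is in $L(q,n)$. Let Min play the letters of $w$ against a strategy of Max that prevents reaching $T$ at level $K$ in fewer than $\delta^-(q,n)$ letters. Until level $K$ is reached, this gives a run of $\mathcal A$ using tame transitions at counters $>K$. If level $K$ is not reached while reading $w$, the run ends in some $q'$ with $L_{q'}=w^{-1}L_q\ni\varepsilon$, so $q'\in F$ and $w\in L(q,n)$. Otherwise level $K$ is first reached after a prefix $w_1$ of $w=w_1w_2$ (possibly $w_1=\varepsilon$ or $w_1=w$), in a state $s$; since $|w_1|<\delta^-(q,n)$, $s\notin T$. Then $w_2\in w_1^{-1}L_q=L_s\subseteq L(s,K)$, so $w\in L(q,n)$. $\square$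

(D3) *If $(q,n)\in H$ and $n\ge K$: $d^-(q,n)\le\delta^-(q,n)+C_2$.*

*Proof.* By (F4), $q\in Q'$. Let $\delta^-(q,n)=t<\infty$. Let Max follow the transitions of (H), which is legal by (F4) while the counter is $>K$. An optimal Min reaches some $s\in T$ at level $K$ after a word $w_1$ with $|w_1|\le t$. Then $L(s,K)=w_1^{-1}L(q,n)$ by (H), and $L_s=w_1^{-1}L_q$ by tameness. Append $v\in L_s\setminus L(s,K)$ with $|v|\le C_2$: then $w_1v\in L_q\setminus L(q,n)$. $\square$

**Step 3: slopes and constants.** We now apply Lemma 2(b) to both games with a common period $P$. With $\lambda$ from Game 1 and Game 2 respectively, put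
$$\lambda^+(q,n\bmod P)=\lambda\bigl((q,L_q),(n-K)\bmod P\bigr),\qquad \lambda^-(q,n\bmod P)=\tfrac12\lambda\bigl(q,(n-K)\bmod P\bigr).$$
Replacing $\lambda\cdot(n-K)$ by $\lambda n$ changes finite estimates by at most a constant, and so does passing from $\delta^+$ to $d^+$ by (D1). Hence there are $N_2\ge K$ and $C\ge0$, and $\lambda^+$ on $Q\times\mathbb Z/P$, $\lambda^-$ on $Q'\times\mathbb Z/P$ with values in $\mathbb Q_{>0}\cup\{\infty\}$, such that for $n\ge N_2$:

> (L) $d^+(q,n)=\infty$ if $\lambda^+(q,n\bmod P)=\infty$, and otherwise $|d^+(q,n)-\lambda^+(q,n\bmod P)\,n|\le C$. For $q\in Q'$: $\delta^-(q,n)=\infty$ if $\lambda^-(q,n\bmod P)=\infty$, and otherwise $|\delta^-(q,n)-\lambda^-(q,n\bmod P)\,n|\le C$.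

For $c=(q,n)$ write $\lambda^\pm(c)=\lambda^\pm(q,n\bmod P)$ and $n_c=n$. Let $\lambda_{\min},\lambda_{\max}$ be the least and the largest finite values of $\lambda^+,\lambda^-$, and $\epsilon>0$ the least positive difference of two finite values (each taken to be $1$ if there is none). Fix
$$W=\left\lceil\frac{2C+C_2}{\lambda_{\min}}\right\rceil,\qquad N\ge N_2,\qquad \epsilon N>2C+C_2+\lambda_{\max}(W+2).$$

## 7. A window of bounded width that keeps the correct configuration

The *spread* of a finite nonempty set $X$ of configurations is its largest minus its smallest counter. $X$ is *legit for* $R\subseteq\Sigma^*$ if $L(c)\subseteq R$ for all $c\in X$ and there is $c^*\in X\cap H$ with $L(c^*)=R$. So a legit set contains a correct configuration, but we are not told which one it is.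

A legit set of spread $W$ can have successors of spread $W+2$. We now define a reduction back to spread $W$. The choices are dictated by what $L(c)\subseteq L(c^*)$ implies for the distances: among candidates with the same finite-state language, $c^*$ departs upward from it earliest (smallest $d^+$), and if there are no upward departures, it falls short of it latest (largest $d^-$).

**Definition (reduction).** For $X$ of spread $\le W+2$, $\mathrm{Red}(X)$ is a nonempty subset of $X$ of spread $\le W$ or an element of $\mathcal R$, as follows.

* (0) If some counter in $X$ is $\le N$: $\mathrm{Red}(X)=\{c\}$, where $c\in X\cap H$ has $L(c)\supseteq L(c')$ for all $c'\in X$, by a fixed choice depending only on $X$ (if no such $c$ exists, some fixed $c\in X$).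
* (1) Otherwise let $X_1$ be the set of those $(q,n)\in X$ with $q\in Q'$ for which $L_q$ is the greatest with respect to $\subseteq$ among all $L_p$ with $(p,m)\in X$, $p\in Q'$. If $X_1=\emptyset$ (no $q\in Q'$, or no greatest element), return a fixed singleton $\subseteq X$, the choice depending only on $X$ up to translation. Otherwise let $M$ be the common value of $L_q$ on $X_1$ and continue.
* (2) If some $c\in X_1$ has $\lambda^+(c)<\infty$: let $\hat\lambda$ be the minimum of $\lambda^+$ on $X_1$, $X_2=\{c\in X_1:\lambda^+(c)=\hat\lambda\}$ and $m=\min_{c\in X_2}n_c$; return $\{c\in X_2:n_c\le m+W\}$.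
* (3) Otherwise, if some $c\in X_1$ has $\lambda^-(c)=\infty$, return the language $M$. If not, let $\hat\lambda$ be the maximum of $\lambda^-$ on $X_1$, $X_2=\{c\in X_1:\lambda^-(c)=\hat\lambda\}$ and $m=\max_{c\in X_2}n_c$; return $\{c\in X_2:n_c\ge m-W\}$.

In Example 1 let $n>N$. On $b$, the set $\{(s,n)\}$ has successors $(\top,n),(q,n),(\bot,n)$. As $q\notin Q'$ and $L_\bot=\emptyset$, $X_1=\{(\top,n)\}$. Here $d^+=\infty$, since $L_\top=\Sigma^*$; and $\delta^-=\infty$, since tame play in Game 2 stays in $\top$ and $L_\top=L(\top,K)$. So the language $\Sigma^*$ is returned, and the undecided comparison of $(\top,n)$ with $(q,n)$ is never made.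

**Lemma 3.** If $X$ has spread $\le W+2$ and is legit for $R$, then $\mathrm{Red}(X)$ is a set legit for $R$, or $\mathrm{Red}(X)=M\in\mathcal R$ with $M=R$.

*Proof.* Let $c^*=(q^*,n^*)\in X\cap H$ with $L(c^*)=R$; so $L(c)\subseteq L(c^*)$ for all $c\in X$. If $\mathrm{Red}(X)$ is a subset of $X$ containing $c^*$, it is legit for $R$. We go through the cases to see that $c^*$ survives or is replaced by something equally good.

**Case (0): low counters.** Here $c^*$ qualifies, so the chosen $c$ is in $H$ with $R\supseteq L(c)\supseteq L(c^*)=R$. So $\{c\}$ is legit for $R$.

**Case (1): $c^*$ passes the finite-state test.** All counters are $>N\ge K\ge D$. By (F4), $q^*\in Q'$; by (F2), $L_q\subseteq L_{q^*}$ for all $(q,n)\in X$. So $c^*\in X_1$ and $M=L_{q^*}$.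

**Case (2): $c^*$ passes the test with $d^+$.** For $c\in X_1$ we have $L(c)\setminus M\subseteq L(c^*)\setminus M$, so $d^+(c^*)\le d^+(c)$; in particular $\lambda^+(c^*)<\infty$. For $c\in X_2$, by (L),
$$\lambda^+(c^*)n^*-C\le\hat\lambda n_c+C .$$
If $\lambda^+(c^*)>\hat\lambda$, then $\lambda^+(c^*)\ge\hat\lambda+\epsilon$, and with $n_c\le n^*+W+2$ we get $\epsilon n^*\le2C+\hat\lambda(W+2)\le2C+\lambda_{\max}(W+2)$, contradicting $n^*>N$. So $c^*\in X_2$. Taking $c$ with $n_c=m$ gives $n^*\le m+2C/\hat\lambda\le m+W$. So $c^*$ is kept.

**Case (3): $c^*$ passes the test with $\delta^-$.** Now $d^+(c^*)=\infty$, i.e. $R=L(c^*)\subseteq M$. If $\lambda^-(c)=\infty$ for some $c\in X_1$, then $\infty=\delta^-(c)\le d^-(c)$ by (D2), so $M\subseteq L(c)\subseteq R\subseteq M$ and $M=R$, as claimed. Otherwise, for all $c\in X_1$, the inclusion $M\setminus L(c)\supseteq M\setminus L(c^*)$ together with (D2) for $c$ and (D3) for $c^*$ gives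
$$\delta^-(c)\le d^-(c)\le d^-(c^*)\le\delta^-(c^*)+C_2 .$$
This is where a one-sided bound off $H$ suffices. For $c\in X_2$, by (L), $\hat\lambda n_c-C\le\lambda^-(c^*)n^*+C+C_2$. If $\lambda^-(c^*)<\hat\lambda$, then $\lambda^-(c^*)\le\hat\lambda-\epsilon$, and with $n_c\ge n^*-(W+2)$ we get $\epsilon n^*\le2C+C_2+\lambda_{\max}(W+2)$, contradicting $n^*>N$. So $c^*\in X_2$, and with $n_c=m$ we get $m-n^*\le(2C+C_2)/\hat\lambda\le W$. So $c^*$ is kept. $\square$

## 8. The window machine and the proof of Theorem 1

**Step 1: the machine.** We turn the reduction into a deterministic device $\mathcal B$. Its configurations are nonempty sets $X\subseteq Q\times\mathbb N$ of spread $\le W$, or languages $M\in\mathcal R$. On the letter $a$, from $M$ go to $a^{-1}M$; from $X$ go to $\mathrm{Red}(X')$, where $X'$ is the set of *all* $a$-successors in $\mathcal A$ of elements of $X$ (nonempty, of spread $\le W+2$). $X$ is accepting if and only if it contains a configuration with state in $F$; $M$ is accepting if and only if $\varepsilon\in M$. Let $B(c)$ be the language of $\mathcal B$ started in $\{c\}$.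

**Step 2: correctness on $H$.** We claim: *if $c\in H$, then $B(c)=L(c)$.* The set $\{c\}$ is legit for $L(c)$. If $X$ is legit for $R$, then $X'$ is legit for $a^{-1}R$: successors $c'$ of elements $c_1\in X$ satisfy $L(c')\subseteq a^{-1}L(c_1)\subseteq a^{-1}R$, and by (H) an element $c^*\in X\cap H$ with $L(c^*)=R$ has an $a$-successor in $H$ with language $a^{-1}R$. So by Lemma 3, after reading $w$, $\mathcal B$ is in a set legit for $w^{-1}L(c)$ or in the language $M=w^{-1}L(c)$. In the second case it accepts $w$ if and only if $\varepsilon\in w^{-1}L(c)$, by definition. In the first case, a final state in $X$ implies $\varepsilon\in w^{-1}L(c)$; conversely, if $\varepsilon\in w^{-1}L(c)=L(c^*)$, then $c^*\in X$ has a final state. So $\mathcal B$ accepts $w$ if and only if $w\in L(c)$. In particular $B(q_0,0)=L$.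

**Step 3: $\mathcal B$ is a periodic one-counter machine.** This lets us apply Lemma 1. Represent $X$ by $b$, its minimal counter, and its shape $\{(q,n-b):(q,n)\in X\}\subseteq Q\times\{0,\dots,W\}$. Represent $M$ by a state $M$ with an arbitrary $b$, left unchanged. When $\mathcal B$ passes from a set to a language, $b$ is also left unchanged. Every pair of a shape and a $b\in\mathbb N$ represents a set, so the step function is total. The minimum of $X'$ is $\ge b-1$ and all counters of $X'$ are $\le b+W+1$, so $b$ changes by at most $W+1$, and it stays $\ge0$. If $b\le N+1$, then $X$ is known exactly from its shape and $\min(b,N+2)$. If $b\ge N+2$, all guards are ${>}0$, all counters of $X'$ exceed $N$, and cases (1)–(3) of $\mathrm{Red}$ depend only on the shape of $X'$ and on residues mod $P$. So the step depends only on the state, the letter, $\min(b,N+2)$ and $b\bmod P$.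

**Step 4: conclusion.** The start is the singleton shape of $q_0$ with $b=0$. So Lemma 1 gives a deterministic OCA, started with counter $0$, that accepts $L$. This proves Theorem 1. Together with DOCA $\subseteq$ HOCA, we get HOCA $=$ DOCA. $\blacksquare$

## 9. Eventually periodic pruning: the proof of Theorem 2

**The direction "if".** Let $\rho$ be given. Put $r(\tau_1\cdots\tau_i,a)=\rho(\text{configuration reached by }\tau_1\cdots\tau_i,\ a)$, and an arbitrary transition if this is undefined. For $w\in\mathcal L(\mathcal A)$ the transitions chosen by $r$ form the accepting run of the pruned system on $w$, so $r$ is a resolver.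

**The direction "only if": plan.** Let $\mathcal A$ be history-deterministic and keep all notation for the completed automaton. Section 1 gives a good choice of transitions on $H$, but we know nothing regular about $H$. Neither can we ask for which $n$ a transition satisfies $L(q,n+d)=a^{-1}L(p,n)$: in Example 1, for the transition from $s$ to $q$ on $b$, the answer for $n\ge1$ is "when $n$ is not a power of $2$". The remedy is to replace $L(c)$ by $B(c)$, the language of a deterministic machine, which equals $L(c)$ on $H$. Equality of such languages is eventually periodic, as we show next; after that, a game replaces $H$ by a larger, eventually periodic set. Let $\mathcal D$ be the complete deterministic OCA obtained from $\mathcal B$ by Lemma 1.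

**Lemma 4.** For a complete deterministic OCA $\mathcal D$, states $y_1,y_2$ and integers $e_1,e_2$ with $|e_i|\le1$, the set $\{k\ge1:L(y_1,k+e_1)=L(y_2,k+e_2)\}$ is eventually periodic.

*Proof.* The constants are chosen anew for $\mathcal D$.

**Step 1: one distance is enough.** For a deterministic automaton the full distance to finite-state behavior is linear; let us see this. Let $L_y$ be the language from $y$ of the finite automaton given by the ${>}0$-transitions, which is deterministic and complete. Let $d(y,k)=\min\{|w|:w\in L(y,k)\,\triangle\,L_y\}$. Consider the game whose vertices are the states of $\mathcal D$, all owned by Min, with edges $y\xrightarrow{d}y'$ for ${>}0$-transitions and $T=\{s:L(s,0)\ne L_s\}$; the game counter is $k$. Let $C_1$ bound the lengths of shortest words in $L(s,0)\,\triangle\,L_s$, $s\in T$. If $w\in L(y,k)\,\triangle\,L_y$ is shortest, then level $0$ is visited before some transition of the run (otherwise $\mathcal D$ and the finite automaton agree on $w$), first at $(s,0)$ after a prefix $w_1$. By determinism $L(s,0)=w_1^{-1}L(y,k)$ and $L_s=w_1^{-1}L_y$, so $s\in T$. Conversely, if $s\in T$ is reached at level $0$ by $w_1$, then the same two equalities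 give a word of length $\le|w_1|+C_1$ in $L(y,k)\,\triangle\,L_y$. So $\mathrm{val}\le d\le\mathrm{val}+C_1$. By Lemma 2(b) there are $P,N_2,C$ and $\lambda$, with positive finite values, such that for $k\ge N_2$: $d(y,k)=\infty$ if $\lambda(y,k\bmod P)=\infty$, and otherwise $|d(y,k)-\lambda(y,k\bmod P)\,k|\le C$. Let $\lambda_{\min},\lambda_{\max},\epsilon$ be defined as before, let $D$ bound the lengths of shortest words separating distinct $L_y,L_{y'}$, and let $W=\lceil2C/\lambda_{\min}\rceil$, $N\ge\max(N_2,D,1)$, $\epsilon N>2C+\lambda_{\max}(W+2)$.

**Step 2: three types of pairs.** We sort out all pairs whose equivalence can be read off from residues. Consider pairs $((y_1,k_1),(y_2,k_2))$ with $|k_1-k_2|\le W+2$. Call $\min(k_1,k_2)$ the *base*, and call the pair *equivalent* if $L(y_1,k_1)=L(y_2,k_2)$. Let the base be $>N$ and write $\lambda_i=\lambda(y_i,k_i\bmod P)$.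

* If $L_{y_1}\ne L_{y_2}$, the pair is inequivalent, because words of length $\le D<k_i$ behave as in $L_{y_i}$.
* If $L_{y_1}=L_{y_2}$ and $\lambda_1=\lambda_2=\infty$, it is equivalent, because $L(y_i,k_i)=L_{y_i}$.
* If $L_{y_1}=L_{y_2}$ and exactly one $\lambda_i$ is $\infty$, it is inequivalent, because exactly one of the $L(y_i,k_i)$ equals $L_{y_i}$.
* If $L_{y_1}=L_{y_2}$, both $\lambda_i$ are finite and the pair is equivalent, then $d(y_1,k_1)=d(y_2,k_2)$, so $|\lambda_1k_1-\lambda_2k_2|\le2C$. If $\lambda_1>\lambda_2$, then $\epsilon k_1\le2C+\lambda_2(k_2-k_1)\le2C+\lambda_{\max}(W+2)$, contradicting $k_1>N$; symmetrically for $\lambda_2>\lambda_1$. So $\lambda_1=\lambda_2$ and $|k_1-k_2|\le2C/\lambda_1\le W$.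

So every pair of base $>N$ is of type *ineq* (known to be inequivalent), *eq* (known to be equivalent), or *tied*, meaning $L_{y_1}=L_{y_2}$, $\lambda_1=\lambda_2<\infty$ and $|k_1-k_2|\le W$. The type is a function of $(y_1,y_2,k_2-k_1,\text{base}\bmod P)$. Successor pairs of tied pairs (both components reading the same letter) satisfy $|k_1-k_2|\le W+2$, and the base changes by at most $1$.

**Step 3: a game for the tied pairs.** Inequivalence of a tied pair means that some word leads to a visible difference; this is a reachability question. Build a game with only Min-vertices: the tuples $(y_1,y_2,\delta,j)$ with $|\delta|\le W+2$, $j\in\mathbb Z/P$ (where $\delta=k_2-k_1$ and $j=\text{base}\bmod P$), a vertex $\mathsf{bad}$ with a loop of weight $d=-1$, and a vertex $\mathsf{good}$ with a loop of weight $d=0$. From tied vertices there are edges to the successor pairs, for all letters, with $d$ the change of base; from *ineq* vertices an edge with $d=0$ to $\mathsf{bad}$; from *eq* vertices an edge with $d=0$ to $\mathsf{good}$. The game counter is base $-\,N$. $T$ consists of $\mathsf{bad}$ and the vertices $(y_1,y_2,\delta,N\bmod P)$ whose pair with base $N$ is inequivalent.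

*A pair of base $\beta>N$ is inequivalent if and only if its vertex belongs to $\mathrm{Win}_{\beta-N}$.* "If": a play reaching $T\times\{0\}$ follows successors of tied pairs until it meets a pair of type *ineq* of base $>N$, or an inequivalent pair of base $N$; and if the successors of a pair under the same letter are inequivalent, so is the pair, by determinism. "Only if": we use induction on the length of a shortest distinguishing word. An inequivalent pair of base $>N$ either is of type *ineq*, hence leads to $\mathsf{bad}$ and then down to level $0$; or it is tied. In the latter case both states agree on acceptance, as $L_{y_1}=L_{y_2}$, so the distinguishing word is nonempty. The successor pair under its first letter is inequivalent with a shorter distinguishing word, and has base $N$ (then it is in the target) or $>N$ (then the induction applies).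

**Step 4: conclusion.** By Lemma 2(a) the set of bases of inequivalent pairs with given $(y_1,y_2,\delta)$ is eventually periodic. Apply this with $\delta=e_2-e_1$, $|\delta|\le2\le W+2$, and base $k+\min(e_1,e_2)$. $\square$

We return to the proof of "only if".

**Step 1: the sets $E_t$.** We record where a transition is correct with respect to $B$. For $t=(p,a,g,d,q)\in\Delta$ let $E_t$ be the set of $n$ such that $t$ can be taken from $(p,n)$ and $B(q,n+d)=a^{-1}B(p,n)$. *$E_t$ is eventually periodic.* If $g$ is ${=}0$, then $E_t\subseteq\{0\}$. Let $g$ be ${>}0$, let $h$ be the number from Lemma 1, and consider $n=hk+j$ with $0\le j<h$ fixed and $k\ge1$; then $n\ge1$ and $t$ can be taken. By Lemma 1, $B(p,n)$ is the language of $\mathcal D$ from counter $k\ge1$ in a state depending only on $(p,j)$. So $a^{-1}B(p,n)=L_{\mathcal D}(y_1,k+e_1)$, where $L_{\mathcal D}(y,k)$ is the language of $\mathcal D$ from $(y,k)$, and $y_1$ and $e_1\in\{-1,0,1\}$ depend only on $(p,j,a)$. Since $-1\le j+d\le h$, also $B(q,n+d)=L_{\mathcal D}(y_2,k+e_2)$ with $y_2$ and $e_2\in\{-1,0,1\}$ depending only on $(q,j,d)$. Apply Lemma 4 for each $j$.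

**Step 2: the set $G$.** We replace $H$ by the largest set on which the choices can be continued forever. Let $G$ be the largest set of configurations such that for all $(p,n)\in G$ and $a\in\Sigma$ there is $t=(p,a,g,d,q)\in\Delta$ with $n\in E_t$ and $(q,n+d)\in G$; the union of all sets with this property has it, so $G$ exists. By (H) and the claim in Step 2 of Section 8 ($B=L$ on $H$), $H$ has this property. So $H\subseteq G$ and $(q_0,0)\in G$.

**Step 3: for each $q$, the set $G_q=\{n:(q,n)\in G\}$ is eventually periodic.** We describe the complement of $G$ as the winning set of a game. Let all $E_t$ be periodic from $N_3\ge1$ on with period $P_3$. Take $V_{\mathrm{Min}}=\{(q,j)\}\cup\{\mathsf{bad}\}$ and $V_{\mathrm{Max}}=\{(q,a,j)\}$ with $q\in Q$, $a\in\Sigma$, $j\in\mathbb Z/P_3$. The edges are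

* $(q,j)\xrightarrow{0}(q,a,j)$ for each $a\in\Sigma$;
* $(q,a,j)\xrightarrow{d}(q',j+d)$ for each $t=(q,a,{>}0,d,q')$ such that $E_t$ contains the $n\ge N_3$ with $n\equiv j$;
* $(q,a,j)\xrightarrow{0}\mathsf{bad}$ if there is no such $t$;
* $\mathsf{bad}\xrightarrow{-1}\mathsf{bad}$.

The game counter is $n-N_3$, and $T=\{\mathsf{bad}\}\cup\{(q,N_3\bmod P_3):(q,N_3)\notin G\}$. We claim that for $n\ge N_3$: $(q,n)\notin G$ if and only if $(q,n\bmod P_3)\in\mathrm{Win}_{n-N_3}$. For $n=N_3$ this is the definition of $T$. Let $n>N_3$.

First let $(q,n)\in G$. As long as the represented counter exceeds $N_3$, whatever letter Min chooses, the defining property of $G$ supplies a transition, with guard ${>}0$, and so an edge by which Max stays in $G$ and does not enter $\mathsf{bad}$. If level $N_3$ is reached, it is reached in $G$, so outside $T$. Hence $(q,n\bmod P_3)\notin\mathrm{Win}_{n-N_3}$.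

Conversely, we show that the set
$$G\cup\{(q,n):n\ge N_3,\ (q,n\bmod P_3)\notin\mathrm{Win}_{n-N_3}\}$$
has the defining property of $G$. For its elements in $G$, which include those with $n=N_3$ in the second part, this is clear. If $n>N_3$ and $(q,n\bmod P_3)\notin\mathrm{Win}_{n-N_3}$, then for each letter $a$ the position at $(q,a,n\bmod P_3)$ with game counter $n-N_3$ has value $\infty$. So Max has a move there to a position of value $\infty$. It does not lead to $\mathsf{bad}$, whose values are finite. So it is given by some $t=(q,a,{>}0,d,q')$ with $n\in E_t$, and it leads to $(q',n+d)$ with $n+d\ge N_3$ and value $\infty$, which is in the set. As $G$ is the largest set with the property, the set is contained in $G$. This proves the claim, and by Lemma 2(a) $G_q$ is eventually periodic.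

**Step 4: the pruning.** It remains to choose transitions periodically inside $G$. For $(p,n)\in G$ let $\hat\rho(p,n,a)$ be the first $t=(p,a,g,d,q)$ in a fixed ordering of $\Delta$ with $n\in E_t$ and $n+d\in G_q$; it exists by the property of $G$. For $(p,n)\notin G$ let $\hat\rho(p,n,a)$ be undefined. Each fiber of $\hat\rho(p,\cdot,a)$ is a Boolean combination of $G_p$, sets $E_t$ and shifts of sets $G_q$, so $\hat\rho$ is eventually periodic in $n$. Following $\hat\rho$ from $(q_0,0)$ on $w$ leads to $c_w\in G$ with $B(c_w)=w^{-1}B(q_0,0)=w^{-1}L$. By definition of $\mathcal B$, which starts in $\{c_w\}$, $\varepsilon\in B(c_w)$ if and only if the state of $c_w$ is final. So the pruned system accepts exactly $L$.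

Finally let $\rho$ be $\hat\rho$ restricted to arguments where its value is a transition of the original automaton, and undefined otherwise. It is still eventually periodic. Accepting runs never visit the non-final absorbing state $\bot$, so the pruned original automaton still accepts exactly $L$. $\blacksquare$
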